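# Linear growth of conjugation diameters of $\mathrm{SL}_m$ over rings of integers

## 1. Word norms by conjugates, and the case of a field

Let $G$ be a group and $T\subseteq G$ a finite set.

**Definition (normal generation, norm, diameter).** The set $T$ *normally generates* $G$ if the conjugates of the elements of $T$ generate $G$. In that case $\|g\|_T$ is the least length of a word expressing $g$ as a product of conjugates of elements of $T$ and their inverses, and $\|G\|_T:=\sup_{g\in G}\|g\|_T$. For an integer $k\ge1$,
$$\Delta_k(G):=\sup\{\|G\|_T : T\subseteq G,\ |T|\le k,\ T\text{ normally generates }G\},\qquad \sup\emptyset:=0 .$$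

Two examples. In $G=\mathbb Z$ with $T=\{1\}$, conjugation does nothing, $\|g\|_T=|g|$, and the diameter is infinite. In the symmetric group $S_n$ with $T=\{(1\,2)\}$, the conjugates of $(1\,2)$ are all transpositions. Multiplying by a transposition changes the number of cycles by exactly one, and an $l$-cycle is a product of $l-1$ transpositions. So $\|\sigma\|_T=n-\#\text{cycles}(\sigma)$ and $\|S_n\|_T=n-1$.

Our groups are $\mathrm{SL}_m(R)$ with $R$ a commutative ring. Elements of $R^m$ are columns and elements of $(R^m)^*$ are rows, so $\varphi v\in R$ for a row $\varphi$ and a column $v$, while $v\varphi$ is a matrix. If $\varphi v=0$, put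
$$\tau(v,\varphi)=1+v\varphi .$$
Its determinant is $1+\varphi v=1$, its inverse is $1-v\varphi$, and
$$g\,\tau(v,\varphi)\,g^{-1}=\tau(gv,\varphi g^{-1})\qquad(g\in\mathrm{SL}_m(R)). \tag{1}$$
The elementary matrix $E_{ij}(x)=1+x\,e_ie_j^*$ with $i\neq j$ is $\tau(e_i,xe_j^*)$. "A conjugate of $t^{\pm1}$" means a conjugate of $t$ or of $t^{-1}$, and $[a,b]=aba^{-1}b^{-1}$.

We begin with a field $F$, where everything can be done in a few lines. Here a *transvection* is a $\tau(v,\eta)$ with $v\ne0$, $\eta\neq0$, $\eta v=0$.

**Lemma 1.** Let $F$ be a field and $m\ge3$. The transvections in $\mathrm{SL}_m(F)$ are exactly the conjugates of $E_{12}(1)$.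

*Proof.* By (1), conjugates of $E_{12}(1)=\tau(e_1,e_2^*)$ are transvections. Conversely, given $\tau(v,\eta)$, choose a basis $f_1=v,f_3,\dots,f_m$ of $\ker\eta$ and $f_2$ with $\eta f_2=1$. Rescale $f_3$ so that $g=(f_1,\dots,f_m)$ has determinant $1$ (this uses $m\ge3$). Then $ge_1=v$, and $e_2^*g^{-1}$ is the functional that is $1$ on $f_2$ and $0$ on the other $f_i$, namely $\eta$. By (1), $gE_{12}(1)g^{-1}=\tau(v,\eta)$. $\square$

The next lemma makes a $\tau$ out of an arbitrary matrix $t$ at a price independent of $m$. It holds over every commutative ring. The plan is to multiply $t$ by a conjugate of $t^{-1}$ so that a product of two rank-one unipotents remains, and then to commute with something that commutes with one of the two.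

**Lemma 2.** Let $R$ be a commutative ring, $t\in\mathrm{SL}_m(R)$, $v\in R^m$, and let $\chi,\eta$ be rows with $\chi v=0$, $\eta v=0$, $\eta tv=0$. Then $\tau(v,(\chi tv)\eta)$ is a product of $4$ conjugates of $t^{\pm1}$.

*Proof.* Put $\varphi=\eta t$, so $\varphi v=\eta tv=0$. Let
$$\tau=1+v\varphi,\qquad Q=\tau^{-1}=1-v\varphi,\qquad Q'=t\tau t^{-1}=1+(tv)\varphi t^{-1}=1+(tv)\eta .$$
Then $C:=t\cdot\tau t^{-1}\tau^{-1}=Q'Q$ is a product of two conjugates of $t^{\pm1}$. Hence so is $C^{-1}$, and for $s=1+v\chi$ the commutator $[C,s]=C\cdot sC^{-1}s^{-1}$ is a product of four.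

It remains to compute $[C,s]$. Since $\chi v=\varphi v=0$, both products $(v\chi)(v\varphi)$ and $(v\varphi)(v\chi)$ vanish, so $s$ commutes with $Q$ and
$$[C,s]=Q'\,QsQ^{-1}\,Q'^{-1}s^{-1}=Q'sQ'^{-1}s^{-1}.$$
Write $c=\chi tv$. We have $Q'v=v+(tv)(\eta v)=v$. Since $\eta tv=0$, also $Q'^{-1}=1-(tv)\eta$ and $\chi Q'^{-1}=\chi-c\,\eta$. Hence $Q'sQ'^{-1}=1+v\chi-c\,v\eta$, and
$$[C,s]=(1+v\chi-c\,v\eta)(1-v\chi)=1-c\,v\eta,$$
because the other terms contain $\chi v=0$ or $\eta v=0$. Replacing $\chi$ by $-\chi$ gives $1+c\,v\eta=\tau(v,c\eta)$. $\square$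

**Proposition 3.** Let $F$ be a field and $m\ge3$.

1. Every element of $\mathrm{SL}_m(F)$ is a product of at most $2m-1$ transvections.
2. If $t\in\mathrm{SL}_m(F)$ is not scalar, then $E_{12}(1)$ is a product of $4$ conjugates of $t^{\pm1}$.
3. A finite $T$ normally generates $\mathrm{SL}_m(F)$ iff it contains a nonscalar element, and then $\|\mathrm{SL}_m(F)\|_T\le 4(2m-1)$. Moreover $\|\mathrm{SL}_m(F)\|_{\{E_{12}(1)\}}\ge m$. So $m\le\Delta_k(\mathrm{SL}_m(F))\le 8m-4$ for all $k\ge1$.

*Proof.* (1) The purpose is to make $A$ fix one more basis vector at a time. The tool is this: if $a,a'$ are independent, choose $\varphi$ with $\varphi(a)=\varphi(a')=1$; then $1+(a'-a)\varphi$ is a transvection sending $a$ to $a'$. Suppose $A$ fixes independent vectors $u_1,\dots,u_j$ with $j\le m-2$. Let $V=F^m/\langle u_1,\dots,u_j\rangle$, of dimension at least $2$. Pick $u$ with $\bar u\ne0$ in $V$ and put $a=Au$, so $\bar a\neq0$.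

If $\bar u,\bar a$ are independent, choose a functional on $V$ with value $1$ on both, and pull it back to $\varphi$ on $F^m$. Then $1+(u-a)\varphi$ sends $a$ to $u$ and fixes $u_1,\dots,u_j$, since $\varphi$ kills them. If $\bar u,\bar a$ are proportional, choose $a'$ with $\bar a'$ independent of $\bar u$, and go $a\to a'\to u$ by two such transvections. After at most $2(m-1)$ transvections the new matrix $A'$ fixes independent $u_1,\dots,u_{m-1}$. Complete them to a basis by $u_m$ and write $A'u_m=du_m+w$ with $w\in\langle u_1,\dots,u_{m-1}\rangle$. The determinant gives $d=1$, so $A'=1+w\,u_m^*$ (dual basis) is the identity or one transvection. The total is at most $2(m-1)+1$.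

(2) A matrix for which every nonzero vector is an eigenvector is scalar: if $te_i=\lambda_ie_i$ for all $i$ and $e_i+e_j$ is an eigenvector, then $\lambda_i=\lambda_j$. So there is $v$ with $v,tv$ independent. As $m\ge3$ there is $\eta\neq0$ with $\eta v=\eta tv=0$, and there is $\chi$ with $\chi v=0$, $\chi tv=1$. Lemma 2 says that $\tau(v,\eta)$ is a product of 4 conjugates of $t^{\pm1}$. Apply Lemma 1.

(3) If all elements of $T$ are scalar, so is everything they normally generate, and $E_{12}(1)$ is missed. Otherwise combine (1), (2) and Lemma 1. For the lower bound, each conjugate of $E_{12}(1)^{\pm1}$ fixes a hyperplane pointwise, so a product of $N$ of them fixes a subspace of codimension at most $N$. Let $g$ be the companion matrix of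
$$\chi(X)=X^m-(-1)^mX+(-1)^m. \tag{2}$$
Then $\det g=(-1)^m\chi(0)=1$ and $\det(1-g)=\chi(1)=1$, so $g$ has no nonzero fixed vector. Hence $N\ge m$. $\square$

Plain Gaussian elimination would use on the order of $m^2$ elementary matrices and give a quadratic bound. The gain in (1) is that one transvection handles a whole column.

## 2. From a field to $\mathscr O_K$: statements, and what breaks

For a number field $K$ let $\mathscr O_K$ be its ring of integers. It is known that $\mathrm{SL}_m(\mathscr O_K)$, $m\ge3$, is strongly bounded: $\Delta_k(\mathrm{SL}_m(\mathscr O_K))<\infty$ for all $k\ge1$. With $\mathbb N=\{1,2,\dots\}$ put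
$$F(n):=\sup\left\{\frac{\Delta_k(\mathrm{SL}_{n+2}(\mathscr O_K))}{k}\ \Big|\ K\text{ a number field},\ k\in\mathbb N\right\}.$$
It is known that $n+2\le F(n)\le Zn^2$ for all $n\in\mathbb N$, with an absolute constant $Z$. Alexander Trost's paper "Stability, bounded generation and strong boundedness", arXiv:2305.11562 (2023), is the source of the problem: what is the order of growth of $F$? Proposition 3 suggests that it is linear.

**Theorem 4.** $F(n)=\Theta(n)$. Explicitly, with $Z$ as above,
$$n+3\le F(n)\le 8n+8(Z+6)\qquad\text{for all }n\in\mathbb N .$$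

The proof works over a Dedekind domain $R$ that is not a field; from now on $R$ is such a ring. "$P$" always denotes a maximal ideal of $R$ (nonzero, since $R$ is not a field).

**Definition (level).** The *level* $l(t)$ of $t\in\mathrm{SL}_m(R)$ is the ideal generated by all $t_{ij}$ with $i\ne j$ and all $t_{ii}-t_{jj}$. So $t$ is scalar modulo an ideal $I$ iff $l(t)\subseteq I$.

For example, $l(E_{12}(r))=rR$, and $l(t)=0$ iff $t$ is scalar. Put $B(R):=\|\mathrm{SL}_3(R)\|_{\{E_{12}(1)\}}$.

**Theorem A.** Let $E_{12}(1)$ normally generate $\mathrm{SL}_3(R)$ with $B:=B(R)<\infty$, and let $m\ge4$.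

1. Every element of $\mathrm{SL}_m(R)$ is a product of at most $m+4+B$ conjugates of $E_{12}(1)^{\pm1}$.
2. A finite $T\subseteq\mathrm{SL}_m(R)$ normally generates $\mathrm{SL}_m(R)$ iff $\sum_{t\in T}l(t)=R$.
3. $\Delta_k(\mathrm{SL}_m(R))\le4\max(k,2)\,(m+4+B)$ for all $k\ge1$.
4. If $k\ge1$ and $R$ has at least $k$ maximal ideals, then $\Delta_k(\mathrm{SL}_m(R))\ge km$.

**Theorem B.** For every number field $K$ and all $m\ge3$, $k\ge1$: $\Delta_k(\mathrm{SL}_m(\mathscr O_K))\ge k(m+1)$.

Besides standard facts on Dedekind domains, the inputs are the bound $F(1)\le Z$ (the given bound at $n=1$), the Bass–Milnor–Serre theorem that $\mathrm{SL}_m(\mathscr O_K)$ is generated by elementary matrices for $m\ge3$, and Dirichlet's theorem on primes in arithmetic progressions.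

Now carry the proof of Proposition 3 over to $R$, say $R=\mathbb Z$, and watch where it stops.

*Several matrices must cooperate.* A nonscalar $t$ may be scalar modulo some $P$: $E_{12}(2)$ is trivial mod $2$, so it cannot normally generate. The condition "some $t\in T$ is nonscalar" becomes $\sum l(t)=R$, and the elements of $T$ share the work. Section 7 shows that a factor $k$ is really lost.

*The number $\chi tv$ need not be $1$.* As $\chi$ runs over the rows killing $v$, the values $\chi tv$ form an ideal. Take $t=E_{12}(1)\in\mathrm{SL}_4(\mathbb Z)$ and $v=(1,6,0,0)^T$. Then $tv=(7,6,0,0)^T$, and $\chi v=0$ means $\chi_1=-6\chi_2$, so $\chi tv=7\chi_1+6\chi_2=6\chi_1=-36\chi_2$: the ideal is $36\mathbb Z$. The vector is bad at $2$ and $3$. With $v=(1,5,0,0)^T$ the same computation gives $25\mathbb Z$: good at $2$ and $3$, but now bad at $5$. Congruences let us choose $v$ well at finitely many primes, but each new $v$ has its own bad primes, over which we have no control. The way past this is visible in the example: do not insist on one vector. Since $36\mathbb Z+25\mathbb Z=\mathbb Z$,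 two vectors, each used once, suffice.

*Independence is needed modulo every prime.* Take $u=e_1$ and $a=Au=e_1+6e_2$. They are independent over $\mathbb Q$, but the recipe $1+(u-a)\varphi$ with $\varphi(u)=\varphi(a)=1$ gives $1-6e_2\varphi$, which is trivial mod $2$ and so is not a conjugate of $E_{12}(1)$.

*The induction cannot run to the end.* Inserting an intermediate vector $a'$ repairs the previous point if $a'$ is independent of both $a$ and $u$ modulo all primes. In rank $2$ this can be impossible. In $\mathbb Z^2$ let $a=e_1$, $b=(2,5)^T$. Independence of $x=(p,q)^T$ and $a$ modulo all primes forces $q=\pm1$, and independence of $x$ and $b$ forces $5p-2q=\pm1$. Then $5p\in\{\pm1,\pm3\}$, which is impossible. We shall see that rank at least $3$ is enough, and therefore the induction stops at $\mathrm{SL}_3$, which is paid for by $B$.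

## 3. Unimodular tuples over a Dedekind domain

Recall the textbook facts about $R$. Finitely generated torsion-free modules are projective. By Steinitz's theorem, a finitely generated projective module of rank $r\ge1$ is isomorphic to $R^{r-1}\oplus I$ for a nonzero ideal $I$ whose class is determined by the module. Hence a projective module of rank at least $2$ has a free direct summand of rank $1$. Also, stably free finitely generated modules are free: if $(R^{r-1}\oplus I)\oplus R^s\cong R^{r+s}$, then $I$ has the class of $R$, so $I\cong R$. A nonzero ideal lies in only finitely many $P$, an ideal equals $R$ iff it does so after localizing at every $P$, and the Chinese remainder theorem (CRT) holds.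

**Definition (unimodular).** A tuple $(v_1,\dots,v_s)$ in a free module $M$ of finite rank is *unimodular* if it is linearly independent modulo every $P$.

A single $v\in R^m$ is unimodular iff its coordinates generate $R$: $(2,3)^T\in\mathbb Z^2$ is, $(2,4)^T$ is not. The pair $(e_1,e_1+6e_2)$ consists of unimodular vectors but is not unimodular.

**(U1)** *Unimodular tuples extend to bases.* Independence mod $P$ lets us extend $(v_i)$ mod $P$ to a basis of $M/PM$. Any lift of that basis to $M_P$ has unit determinant, hence is a basis of $M_P$. So the $v_i$ are independent over $R$, and $N=M/\langle v_i\rangle$ is free after localizing at each $P$. In particular $N$ is torsion-free, hence projective. The sequence $0\to R^s\to M\to N\to0$ splits, so $N$ is stably free, hence free. Lift a basis of $N$.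

**(U2)** *If $(v_1,\dots,v_s)$ is unimodular, there are functionals on $M$ with prescribed values on the $v_i$.* This is clear from (U1). In particular a unimodular $v$ has a functional with value $1$ on it; conversely a vector, or a functional, for which such a value $1$ exists is nonzero mod every $P$, hence unimodular.

**(U3)** *If $(u_1,\dots,u_r)$ is unimodular, then $(u_1,\dots,u_r,x_1,\dots,x_s)$ is unimodular iff $(\bar x_1,\dots,\bar x_s)$ is unimodular in the free module $M/\langle u_1,\dots,u_r\rangle$.* Modulo $P$ this is linear algebra, since $M/\langle u_i\rangle$ reduced mod $P$ is $(M/PM)/\langle u_i\rangle$.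

**(U4)** *A submodule $N\subseteq M$ with torsion-free quotient is a direct summand.* Indeed, the quotient is projective. If $N$ is a summand, then $N/PN\to M/PM$ is injective. So an element of a free summand $N$ is unimodular in $N$ iff it is so in $M$, and a generator of a free rank-one summand of $M$ is unimodular.

**(U5)** *For a finite set $S$ of maximal ideals, $\mathrm{SL}_m(R)\to\prod_{P\in S}\mathrm{SL}_m(R/P)$ is onto.* Each $\mathrm{SL}_m(R/P)$ is generated by elementary matrices. By CRT, an elementary matrix at one $P$, with the identity at the other members of $S$, lifts to an elementary matrix over $R$.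

**Lemma 5.** Let $m\ge3$, let $v\in R^m$ and $\eta\in(R^m)^*$ be unimodular with $\eta v=0$, and let $x\in R$. Then $\tau(v,x\eta)$ is conjugate in $\mathrm{SL}_m(R)$ to $E_{12}(x)$.

*Proof.* This is the proof of Lemma 1 with care about bases. As $\eta$ is unimodular, it is onto $R$; choose $f_2$ with $\eta f_2=1$. Then $R^m=\ker\eta\oplus Rf_2$, so $\ker\eta$ is stably free, hence free of rank $m-1$. By (U4), $v$ is unimodular in $\ker\eta$, and by (U1) there is a basis $f_1=v,f_3,\dots,f_m$ of $\ker\eta$. The matrix $g=(f_1,\dots,f_m)$ has unit determinant; rescale $f_3$ by a unit to make it $1$. Then $ge_1=v$, $e_2^*g^{-1}=\eta$, and (1) gives $gE_{12}(x)g^{-1}=\tau(v,x\eta)$. $\square$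

From now on a *transvection* is a $\tau(v,\eta)$ with $v,\eta$ unimodular and $\eta v=0$. For $m\ge3$, by Lemma 5 and (1), the transvections are exactly the conjugates of $E_{12}(1)$. Inverses of transvections are transvections.

## 4. $E_{12}(r)$ costs at most $4\max(k,2)$, whatever $m$ is

Here we replace part 2 of Proposition 3. For unimodular $v$ let
$$J_t(v)=\{\chi tv:\ \chi\in(R^m)^*,\ \chi v=0\}.$$
This is an ideal. It is contained in $l(t)$: with $\lambda=t_{11}$, the matrix $t-\lambda$ has entries in $l(t)$, and $\chi tv=\chi(t-\lambda)v$ if $\chi v=0$.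

**Lemma 6.** If $m\ge4$, $t\in\mathrm{SL}_m(R)$, $v$ is unimodular and $x\in J_t(v)$, then $E_{12}(x)$ is a product of $4$ conjugates of $t^{\pm1}$.

*Proof.* We need a unimodular $\eta$ for Lemma 2. The rows killing $v$ and $tv$ form the kernel of a map $(R^m)^*\to R^2$. The quotient embeds in $R^2$, so it is torsion-free, and by (U4) the kernel is a direct summand. Its rank is at least $m-2\ge2$, so by Steinitz it has a free rank-one summand, whose generator $\eta$ is unimodular by (U4). (This is where $m\ge4$ is used.) Choose $\chi$ with $\chi v=0$, $\chi tv=x$. Lemma 2 gives $\tau(v,x\eta)$ as a product of 4 conjugates of $t^{\pm1}$, and Lemma 5 conjugates it to $E_{12}(x)$. $\square$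

**Definition (good vector).** A unimodular $v$ is *$P$-good for $t$* if $J_t(v)R_P=l(t)R_P$, that is, if $J_t(v)$ is as large at $P$ as it can be.

In Section 2, $(1,5,0,0)^T$ is $2$-good and $3$-good but not $5$-good for $E_{12}(1)$.

**Lemma 7.** Let $t\in\mathrm{SL}_m(R)$ be nonscalar, $m\ge2$, and $S$ a finite set of maximal ideals. There is a unimodular $v$ that is $P$-good for $t$ for all $P\in S$. If $S\ne\emptyset$, this forces $J_t(v)\neq0$.

*Proof.* If $S=\emptyset$, take $v=e_1$.

**Step 1: find a good residue at one $P$.** Let $\pi$ be a uniformizer of $R_P$ and $l(t)R_P=\pi^eR_P$, where $e$ is finite since $l(t)\ne0$. Write $t=\lambda+\pi^eN$ with $\lambda=t_{11}$ and $N\in M_m(R_P)$. The reduction $\bar N$ mod $P$ is not scalar: otherwise all off-diagonal entries and all differences of diagonal entries of $N$ would be divisible by $\pi$, and $l(t)R_P\subseteq\pi^{e+1}R_P$. So, as in Proposition 3(2), there is $h_P\in(R/P)^m$ with $h_P,\bar Nh_P$ independent.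

**Step 2: any unimodular $v\equiv h_P$ mod $P$ is $P$-good.** Indeed $v,Nv$ are independent mod $P$, so they extend to a basis of $R_P^m$, and there is a row $\chi_0$ over $R_P$ with $\chi_0v=0$, $\chi_0Nv=1$. Then $\chi_0tv=\pi^e$. Clearing denominators, some multiple of $\chi_0$ by an element of $R\setminus P$ is a row over $R$ killing $v$, so $\pi^e\in J_t(v)R_P$. With $J_t(v)\subseteq l(t)$ we get equality.

**Step 3: one $v$ for all $P\in S$.** As $h_P\ne0$, there is $g_P\in\mathrm{SL}_m(R/P)$ with $g_Pe_1=h_P$. Lift $(g_P)_{P\in S}$ to $g\in\mathrm{SL}_m(R)$ by (U5) and put $v=ge_1$, which is unimodular.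

If $P\in S$, then $J_t(v)R_P=l(t)R_P\neq0$, which gives the last claim. $\square$

**Proposition 8.** Let $m\ge4$, $T\subseteq\mathrm{SL}_m(R)$, $|T|\le k$, $\sum_{t\in T}l(t)=R$. Then for every $r\in R$, $E_{12}(r)$ is a product of at most $4\max(k,2)$ conjugates of elements of $T^{\pm1}$.

*Proof.*

**Step 1: arrange a list of length at least $2$.** Drop the scalar elements; their level is $0$. At least one element remains, and if exactly one remains, list it twice. We get $t_1,\dots,t_q$ with $2\le q\le\max(k,2)$, all $l(t_i)\ne0$, and $\sum l(t_i)=R$.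

**Step 2: choose the vectors so that the bad primes of $v_1$ are covered by $v_2$.** Let $S_0$ be the finite set of $P$ dividing $\prod_il(t_i)$, enlarged by one maximal ideal if it is empty. By Lemma 7 choose $v_1$ that is $P$-good for $t_1$ for all $P\in S_0$. Then $J_{t_1}(v_1)\neq0$, so the set $S$ of all $P\supseteq J_{t_1}(v_1)$ is finite. For $i\ge2$ choose $v_i$ that is $P$-good for $t_i$ for all $P\in S_0\cup S$.

**Step 3: check that $\sum_iJ_{t_i}(v_i)=R$.** We verify this at each $P$.

* If $P\in S_0$, all $v_i$ are $P$-good, and the sum is $\sum l(t_i)R_P=R_P$.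
* If $P\in S\setminus S_0$, then $v_2$ is $P$-good and $P\nmid l(t_2)$, so $J_{t_2}(v_2)R_P=l(t_2)R_P=R_P$.
* If $P\notin S$, then $J_{t_1}(v_1)\not\subseteq P$, so $J_{t_1}(v_1)R_P=R_P$.

**Step 4: conclude.** Write $r=\sum x_i$ with $x_i\in J_{t_i}(v_i)$. Then $E_{12}(r)=\prod_{i=1}^qE_{12}(x_i)$, and each factor costs $4$ by Lemma 6. $\square$

The number $2$ in $\max(k,2)$ comes from Step 2: even a single $t$ is used with two vectors.

## 5. Products of $m+4+B$ transvections

Now we replace part 1 of Proposition 3, and prove Theorem A(1). First comes the intermediate vector.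

**Lemma 9.** Let $M$ be free of rank at least $3$ and $a,b\in M$ unimodular. There is $x\in M$ with $(x,a)$ and $(x,b)$ unimodular.

*Proof.* Bars denote images in $M/Ra$, which is free of rank at least $2$. If $\bar b=0$, then $b=ca$, and $c$ is a unit since $b$ is unimodular; take any $x$ with $(x,a)$ unimodular.

Suppose $\bar b\ne0$.

**Step 1: a one-parameter family independent of $a$.** At most one member of a basis of $M/Ra$ is proportional to $\bar b$ over the fraction field, so some member is not; let $x_0\in M$ lift it. For every $s\in R$, $(x_0+sa,a)$ is unimodular by (U3).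

**Step 2: only finitely many $P$ need attention.** Let $S$ be the set of $P$ such that $\bar b\not\equiv0$ mod $P$ and $\bar x_0,\bar b$ are dependent mod $P$. As $\bar x_0,\bar b$ are independent over the fraction field, some $2\times2$ minor of their coordinates is nonzero; every $P\in S$ contains it, so $S$ is finite.

**Step 3: choose $s$.** Let $P\in S$, and suppose $x_0+sa$ and $b$ are dependent mod $P$. Both are nonzero mod $P$, so $x_0+sa\equiv cb$ for some $c\in R/P$. Passing to $M/Ra$ gives $\bar x_0\equiv c\bar b$, which determines $c$ because $\bar b\not\equiv0$. Then $sa\equiv cb-x_0$ determines $s$ mod $P$ because $a\not\equiv0$. So at most one class of $s$ mod $P$ is forbidden. As $|R/P|\ge2$, CRT gives $s$ avoiding the forbidden class for every $P\in S$. Put $x=x_0+sa$.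

**Step 4: the remaining $P$.** Let $P\notin S$. If $\bar b\equiv0$ mod $P$, then $b\equiv ca$ mod $P$ with $c\not\equiv0$, and independence of $x,a$ mod $P$ gives that of $x,b$. Otherwise $\bar x_0,\bar b$ are independent mod $P$; they are the images of $x,b$, so $x,b$ are independent mod $P$. $\square$

With Lemma 9 the two-transvection route $a\to a'\to u$ works as long as the current quotient has rank at least $3$. Down to $\mathrm{SL}_3$ this costs $2(m-3)$, and the end of the argument below costs $6+B$, for a total of $2m+B$. That is linear already. To reach $m+4+B$ we want only one transvection per step, so we need $(u,Au)$ to be unimodular already, at every step but the first.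

The transvection $1+(u-Au)\varphi$ has only two values of $\varphi$ prescribed; the rest of $\varphi$ is free. We use this freedom to make the next pair unimodular. Prescribing the value $y$ of $\varphi A$ at a vector $x$ shifts the new image of $x$ by $-y\,Au$ modulo $u$. So we want a functional $\theta$ that kills $u$ and $x$ and is $1$ on $Au$, and we choose $y$ so that $\theta$ equals $1$ on the new image.

**Lemma 10.** Let $M$ be free of rank at least $4$, $A\in\mathrm{SL}(M)$, and $u\in M$ with $(u,Au)$ unimodular. There is $\varphi\in M^*$ with $\varphi(u)=\varphi(Au)=1$ such that, with $t=1+(u-Au)\varphi$, we have $tAu=u$, and the automorphism $A'$ induced by $tA$ on $M/Ru$ admits $\bar x$ with $(\bar x,A'\bar x)$ unimodular.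

*Proof.* Let $a=Au$ and $b=A^{-1}u$.

**Step 1: choose $x$, so that both functionals below exist.** The tuple $(b,u)=A^{-1}(u,a)$ is unimodular. So $\bar a,\bar b$ are unimodular in $M/Ru$, which is free of rank at least $3$. Lemma 9 in $M/Ru$, together with (U3), gives $x\in M$ with $(u,x,a)$ and $(u,b,x)$ unimodular.

**Step 2: the detecting functional.** By (U2) choose $\theta\in M^*$ with $\theta(u)=\theta(x)=0$, $\theta(a)=1$. Put $y=\theta(Ax)-1$.

**Step 3: the functional $\varphi$.** Choose $\psi\in M^*$ with $\psi(u)=\psi(b)=1$, $\psi(x)=y$, and put $\varphi=\psi A^{-1}$. Then $\varphi(a)=\psi(u)=1$ and $\varphi(u)=\psi(A^{-1}u)=\psi(b)=1$. For $z\in M$,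
$$tAz=Az+\psi(z)(u-a).$$
With $z=u$ this gives $tAu=a+(u-a)=u$. With $z=x$ it gives $tAx\equiv Ax-ya$ mod $Ru$.

**Step 4: check unimodularity.** We have $\theta(Ax-ya)=\theta(Ax)-y=1$. In a linear relation mod $P$ between $u$, $x$ and $Ax-ya$, apply $\theta$: the coefficient of $Ax-ya$ is $0$, and then the others vanish since $(u,x)$ is unimodular. So $(u,x,Ax-ya)$ is unimodular, and by (U3) so is $(\bar x,A'\bar x)$ in $M/Ru$. $\square$

**Proof of Theorem A(1).** Let $A\in\mathrm{SL}_m(R)$, $m\ge4$.

**Step 1: one transvection to create a unimodular pair.** Let $u_1=e_1$ and $a=Ae_1$. By Lemma 9 there is $a'$ with $(a',a)$ and $(a',e_1)$ unimodular. Choose $\varphi$ with $\varphi(a)=\varphi(a')=1$. Then $s_0=1+(a'-a)\varphi$ is a transvection: $\varphi(a'-a)=0$, $\varphi$ takes the value $1$, and $a'-a$ is nonzero mod every $P$. Also $s_0a=a'$. Put $A_0=s_0A$; then $(u_1,A_0u_1)=(e_1,a')$ is unimodular.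

**Step 2: fix one more vector per transvection.** Suppose that $A_j=s_j\cdots s_0A$ fixes each member of a unimodular tuple $(u_1,\dots,u_j)$. Let $M_j=R^m/\langle u_1,\dots,u_j\rangle$, free of rank $m-j$, and $\bar A_j$ the induced map, of determinant $1$. Suppose further that $(\bar u_{j+1},\bar A_j\bar u_{j+1})$ is unimodular in $M_j$. For $j=0$ this is Step 1.

If $m-j\ge4$, apply Lemma 10 to $M_j$, $\bar A_j$, $\bar u_{j+1}$. Let $\varphi$ be the pullback to $R^m$ of the functional obtained, and put
$$s_{j+1}=1+(u_{j+1}-A_ju_{j+1})\varphi,\qquad A_{j+1}=s_{j+1}A_j .$$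
The vector $u_{j+1}-A_ju_{j+1}$ is unimodular, since its image in $M_j$ is nonzero mod every $P$. The functional $\varphi$ is unimodular, since it takes the value $1$, and $\varphi(u_{j+1}-A_ju_{j+1})=1-1=0$. So $s_{j+1}$ is a transvection. It fixes $u_1,\dots,u_j$, because $\varphi$ vanishes on them; hence so does $A_{j+1}$. And $A_{j+1}u_{j+1}=A_ju_{j+1}+(u_{j+1}-A_ju_{j+1})=u_{j+1}$, because $\varphi(A_ju_{j+1})=1$. By (U3), $(u_1,\dots,u_{j+1})$ is unimodular. Finally, the map that $A_{j+1}$ induces on $M_{j+1}=M_j/R\bar u_{j+1}$ is the map $A'$ of Lemma 10, so a lift $u_{j+2}$ of the vector $\bar x$ from that lemma has $(\bar u_{j+2},\bar A_{j+1}\bar u_{j+2})$ unimodular in $M_{j+1}$. The hypothesis holds for $j+1$.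

**Step 3: pay for the rest.** Step 2 runs for $j=0,\dots,m-4$. We have used $s_0$ and $s_1,\dots,s_{m-3}$, and $A_{m-3}$ fixes $u_1,\dots,u_{m-3}$. Extend this tuple to a basis of $R^m$ of determinant $1$ (rescale the last vector by a unit). A change of basis by an element of $\mathrm{SL}_m(R)$ is a conjugation and preserves transvections. In the new basis,
$$A_{m-3}=\begin{pmatrix}1&Y\\0&D\end{pmatrix}=\begin{pmatrix}1&YD^{-1}\\0&1\end{pmatrix}\begin{pmatrix}1&0\\0&D\end{pmatrix},\qquad D\in\mathrm{SL}_3(R).$$
By definition of $B$, $D$ is a product of at most $B$ conjugates of $E_{12}(1)^{\pm1}$ in $\mathrm{SL}_3(R)$. Embedded in the lower right corner, $E_{12}(1)$ becomes a transvection, so the last factor is a product of at most $B$ transvections. The first factor is $\prod_{c=m-2}^{m}(1+w_ce_c^*)$ with $w_c\in\langle e_1,\dots,e_{m-3}\rangle$. The vector $w_c$ need not be unimodular, but for $l\in\{m-2,m-1,m\}\setminus\{c\}$,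
$$1+w_ce_c^*=\bigl(1+(w_c+e_l)e_c^*\bigr)\bigl(1-e_le_c^*\bigr),$$
because $e_c^*e_l=0$. Both factors on the right are transvections: $w_c+e_l$ has $l$-th coordinate $1$, and $e_c^*(w_c+e_l)=0$. So the first factor costs at most $6$.

Since $A=s_0^{-1}s_1^{-1}\cdots s_{m-3}^{-1}A_{m-3}$, the total is at most $1+(m-3)+6+B=m+4+B$. $\square$

## 6. The level criterion and the upper bound on $\Delta_k$

**Proof of Theorem A(2).** Suppose $T$ normally generates $\mathrm{SL}_m(R)$ and $\sum_{t\in T}l(t)\subseteq P$ for some $P$. Then every $t\in T$ is scalar mod $P$, hence so are all products of conjugates of elements of $T^{\pm1}$, that is, all of $\mathrm{SL}_m(R)$. This is false for $E_{12}(1)$. So $\sum l(t)=R$. Conversely, if $\sum l(t)=R$, then Proposition 8 with $r=1$ puts $E_{12}(1)$ in the normal closure of $T$, which is therefore $\mathrm{SL}_m(R)$ by A(1). $\square$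

**Proof of Theorem A(3).** Let $|T|\le k$ and let $T$ normally generate. By A(2), $\sum l(t)=R$, and Proposition 8 gives $\|E_{12}(1)\|_T\le4\max(k,2)$. The norm is invariant under conjugation and inversion, so A(1) gives $\|\mathrm{SL}_m(R)\|_T\le4\max(k,2)(m+4+B)$. $\square$

## 7. Lower bounds: elements that are expensive at $k$ primes at once

The factor $k$ is forced as follows: take $k$ elementary matrices such that modulo $P_i$ only the $i$-th one survives, and an element that is expensive modulo every $P_i$. The expenses add up, because the $i$-th matrix pays only at $P_i$.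

**Lemma 11.** Let $m\ge3$ and let $E_{12}(1)$ normally generate $\mathrm{SL}_m(R)$. If $\sum_{i=1}^kx_iR=R$, then $\{E_{12}(x_i)\}_i$ normally generates $\mathrm{SL}_m(R)$.

*Proof.* The normal closure contains $[E_{12}(x_i),E_{23}(r)]=E_{13}(rx_i)$ for all $i$ and $r$, hence $E_{13}(1)$, since $1=\sum r_ix_i$ for suitable $r_i$. By Lemma 5, $E_{13}(1)$ is conjugate to $E_{12}(1)$. $\square$

Over $\mathscr O_K$, with $m\ge3$, the hypothesis on $E_{12}(1)$ holds: its normal closure contains $[E_{12}(1),E_{23}(r)]=E_{13}(r)$ for all $r$. By Lemma 5 all $E_{ij}(r)$ with $i\neq j$ are conjugate to $E_{12}(r)$, hence to $E_{13}(r)$. And by Bass–Milnor–Serre these generate $\mathrm{SL}_m(\mathscr O_K)$.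

The simplest instance of Theorem B is $K=\mathbb Q$, $m=4$, $k=1$, $T=\{E_{12}(1)\}$. Modulo $5$ we have $2^4=16\equiv1$, so $2\cdot1\in\mathrm{SL}_4(\mathbb F_5)$, and some $g\in\mathrm{SL}_4(\mathbb Z)$ satisfies $g\equiv2\cdot1$ mod $5$. Since $g-1$ is invertible mod $5$, at least $4$ transvections are needed. With exactly four, the last three have a common nonzero fixed vector $w$ mod $5$, and the first sends $w$ to $2w$, impossible for a unipotent. So $\|g\|_T\ge5=m+1$. The general case is the same.

**Proof of Theorem B.**

**Step 1: choose primes at which there are nontrivial scalars.** By Dirichlet's theorem choose distinct primes $p_1,\dots,p_k\equiv1$ mod $m$, and primes $P_i\mid p_i$ of $\mathscr O_K$. The field $\mathbb F_i=\mathscr O_K/P_i$ contains $\mathbb F_{p_i}$, whose multiplicative group is cyclic of order divisible by $m$. So there is $\zeta_i\in\mathbb F_i$ with $\zeta_i\ne1$, $\zeta_i^m=1$.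

**Step 2: choose $T$ and $g$.** Let $x_i=\prod_{j\ne i}p_j$ and $T=\{E_{12}(x_1),\dots,E_{12}(x_k)\}$. Since $\gcd(x_1,\dots,x_k)=1$, $T$ normally generates by Lemma 11. As $\zeta_i\cdot1\in\mathrm{SL}_m(\mathbb F_i)$, by (U5) there is $g\in\mathrm{SL}_m(\mathscr O_K)$ with $g\equiv\zeta_i\cdot1$ mod $P_i$ for all $i$.

**Step 3: count at $P_i$.** Suppose $g$ is a product of conjugates of elements of $T^{\pm1}$ involving $N_i$ conjugates of $E_{12}(x_i)^{\pm1}$. For $j\neq i$ we have $p_i\mid x_j$, so mod $P_i$ the conjugates of $E_{12}(x_j)^{\pm1}$ become trivial. And $x_i\notin P_i$, since $P_i\cap\mathbb Z=p_i\mathbb Z$. Hence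
$$\zeta_i\cdot1=s_1\cdots s_{N_i}\quad\text{over }\mathbb F_i,$$
with each $s_j$ of the form $1+{}$(nilpotent of rank $1$). As $\zeta_i\neq1$, $N_i\ge1$. Suppose $N_i\le m$. The fixed spaces of $s_2,\dots,s_{N_i}$ are hyperplanes, at most $m-1$ of them, so they share a nonzero vector $w$. Then $s_1w=s_1\cdots s_{N_i}w=\zeta_iw$, impossible since $s_1$ is unipotent and $\zeta_i\ne1$. Hence $N_i\ge m+1$.

Summing over $i$, $\|g\|_T\ge k(m+1)$. $\square$

**Proof of Theorem A(4).** Residue fields of a general $R$ need not contain suitable $\zeta_i$; the companion matrix from Section 1 takes their place, at the price of $m$ instead of $m+1$. Let $P_1,\dots,P_k$ be distinct maximal ideals.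

**Step 1: choose $x_i$ that survive only at $P_i$ and generate $R$.** If $k=1$ let $x_1=1$. If $k\ge2$, use CRT to choose $x_1\in\prod_{j\ne1}P_j$ with $x_1\equiv1$ mod $P_1$; then $x_1\ne0$, so only finitely many maximal ideals contain it. For $i\ge2$ choose $x_i\in\prod_{j\ne i}P_j$ with $x_i\equiv1$ mod $P_i$ and $x_i\equiv 1$ mod each maximal ideal $Q\ni x_1$ not among the $P_j$. No maximal ideal contains all $x_i$: $P_i$ does not contain $x_i$, and an ideal $Q$ not among the $P_j$ either omits $x_1$ or omits $x_2$. So $\sum x_iR=R$. By A(1), $E_{12}(1)$ normally generates $\mathrm{SL}_m(R)$, and by Lemma 11 so does $T=\{E_{12}(x_i)\}$.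

**Step 2: count.** Let $g\in\mathrm{SL}_m(\mathbb Z)$ be the companion matrix of the polynomial (2), mapped to $\mathrm{SL}_m(R)$. As $\det(1-g)=1$, $g-1$ is invertible mod every $P_i$. Write $g$ as a product of conjugates of elements of $T^{\pm1}$, with $N_i$ of them conjugates of $E_{12}(x_i)^{\pm1}$. Mod $P_i$ only these $N_i$ are nontrivial, and each fixes a hyperplane. Their product fixes a subspace of codimension at most $N_i$, so it differs from $1$ by a matrix of rank at most $N_i$. Hence $N_i\ge m$ for each $i$, and $\|g\|_T\ge km$. $\square$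

## 8. Number fields, and a local ring for contrast

**Proof of Theorem 4.** We saw in Section 7 that $\{E_{12}(1)\}$ normally generates $\mathrm{SL}_3(\mathscr O_K)$. So
$$B(\mathscr O_K)\le\Delta_1(\mathrm{SL}_3(\mathscr O_K))\le F(1)\le Z \tag{3}$$
for every number field $K$. This is the only use of the known quadratic bound, and only its value at $n=1$ enters. For $n\ge2$ put $m=n+2\ge4$. By Theorem A(3), (3) and $\max(k,2)\le2k$,
$$\frac{\Delta_k(\mathrm{SL}_m(\mathscr O_K))}{k}\le8(m+4+Z)=8n+8(Z+6).$$
For $n=1$, $F(1)\le Z$ is below the stated bound. The lower bound $F(n)\ge n+3$ is Theorem B with $m=n+2$. $\square$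

Thus $1\le\liminf F(n)/n\le\limsup F(n)/n\le8$. The argument does not determine the exact values of these limits in $[1,8]$.

Before taking suprema, the proof gives statements that are uniform in the field. For every number field $K$, all $m\ge4$ and $k\ge1$, Theorem B, Theorem A(3) and (3) give
$$k(m+1)\le\Delta_k(\mathrm{SL}_m(\mathscr O_K))\le4\max(k,2)(m+4+Z),$$
so $\Delta_k(\mathrm{SL}_m(\mathscr O_K))\asymp km$ uniformly in $K,k,m$. For the single elementary matrix, Theorem A(1) with (3), and the case $k=1$ of the proof of Theorem B, where $T=\{E_{12}(1)\}$, give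
$$m+1\le\|\mathrm{SL}_m(\mathscr O_K)\|_{\{E_{12}(1)\}}\le m+4+Z .$$

For a general Dedekind domain with $E_{12}(1)$ normally generating $\mathrm{SL}_3(R)$ and $B(R)<\infty$, the criterion A(2) and the bound A(3) hold for all $k$, while the lower bound $km$ was proved only when $R$ has at least $k$ maximal ideals. Some such condition is needed. Suppose $R$ is local, and let $T$ normally generate $\mathrm{SL}_m(R)$ with $m\ge4$. By A(2), $\sum_{t\in T}l(t)=R$, and since $R$ has only one maximal ideal, $l(t)=R$ for some $t\in T$. By A(2) this $\{t\}$ alone normally generates, and A(3) with $k=1$ gives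
$$\|\mathrm{SL}_m(R)\|_T\le\|\mathrm{SL}_m(R)\|_{\{t\}}\le8(m+4+B).$$
So $\Delta_k(\mathrm{SL}_m(R))\le8(m+4+B)$ for all $k$, and no lower bound of order $km$ holds for large $k$. In this respect a local ring behaves like the field of Proposition 3.
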